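# Torsion-free word automatic groups are virtually abelian

## A first guess, and the groups that suggest it

Suppose the elements of a group are written as strings over a finite alphabet so that a finite automaton, reading three strings side by side, can check whether $xy=z$. How far can such a group be from abelian? Call a group *virtually abelian* if it has an abelian subgroup of finite index. The natural first guess for torsion-free groups is:

> Torsion is the only obstruction. A torsion-free group of this kind is virtually abelian.

The question was asked by Nies and Stephan in *Word automatic groups of nilpotency class 2* (arXiv:2302.12446). We make it precise, see why one would guess this, and test the guess.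

**Definition (word automatic).** A structure in a finite signature is *word automatic* if it is isomorphic to a structure whose domain is a regular language $D\subseteq\Sigma^*$ over a finite alphabet and whose atomic relations are regular in the following sense. To test a tuple of strings, pad the strings at the end with a filler $\Diamond\notin\Sigma$ to the length of the longest one and stack them on top of each other. This is a single string over $(\Sigma\cup\{\Diamond\})^n$, and the set of stacks belonging to the relation must be recognized by a finite automaton. (If a convention allows further columns consisting only of $\Diamond$, deleting them preserves regularity.) A group $G$ is word automatic if $(G,\cdot)$ is, where multiplication is given by the relation $\{(x,y,z):xy=z\}$.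

*Example: $(\mathbb Z,+)$.* Write integers in two's complement, least significant digit first, closed by a sign letter. The string $d_0\dots d_{m-1}{+}$ stands for $\sum d_i2^i$, and $d_0\dots d_{m-1}{-}$ stands for $\sum d_i2^i-2^m$. For uniqueness we require, when $m\ge 1$, that $d_{m-1}=1$ before $+$ and $d_{m-1}=0$ before $-$. So $0$ is the string $+$ and $-1$ is the string $-$. Read a string as a $2$-adic integer: the letter $+$ and everything after it are digits $0$, the letter $-$ and everything after it are digits $1$. An automaton reads the stack of $x,y,z$, remembers which strings have ended and with which sign, and carries one bit, checking $z=x+y$ digit by digit. When the stack ends, the remaining digits form a constant triple $(a,b,c)$. Whether the addition continues without error forever depends only on $(a,b,c)$ and the carry, so this is encoded in the accepting states. For later use: the strings of length at most $n$ (for $n\geq 1$) represent exactly the interval $[-2^{n-1},2^{n-1}-1]$.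

*Example: $\mathbb Z[1/2]$, which is not finitely generated.* Write $x=m+0.f_1\dots f_l$ with $m\in\mathbb Z$ and with $f_l=1$ if $l\ge1$. Represent $x$ by the string of $m$ stacked with $f_1\dots f_l$. To check $x+y=z$, guess the carry $c_1\in\{0,1\}$ that passes from the fractional part to the integer part. Run the integer automaton with initial carry $c_1$. In parallel, guess $c_2,c_3,\dots$ and check $f_i(x)+f_i(y)+c_{i+1}=f_i(z)+2c_i$, where missing digits are $0$ and the carry past the end is $0$.

Here are the torsion groups that have no abelian subgroup of finite index. Write $[x,y]=x^{-1}y^{-1}xy$. Fix an odd prime $p$ and consider groups that are nilpotent of class $2$ (so $[[x,y],z]=1$) and of exponent $p$, generated by an infinite sequence of distinct generators $x_0,x_1,\dots$. In $E_p$ there is one element $z\ne e$ with $[x_i,x_k]=z$ for all $i<k$. In $H_p$ one has $[x_i,x_k]=z_k$ for $i<k$, where the $z_k$ form a basis of the center. It is known that both are word automatic. Neither is virtually abelian. Indeed, a subgroup $B$ of finite index has some left coset that contains three generators $x_i,x_j,x_k$ with $i<j<k$. Then $x_i^{-1}x_j$ and $x_i^{-1}x_k$ lie in $B$. In class $2$ the commutator is multiplicative in each variable, so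
$$[x_i^{-1}x_j,\;x_i^{-1}x_k]=[x_i,x_k]^{-1}\,[x_j,x_i]^{-1}\,[x_j,x_k].$$
This is $z^{-1}\cdot z\cdot z=z$ in $E_p$, and $z_k^{-1}\cdot z_j\cdot z_k=z_j$ in $H_p$. Neither is trivial, so $B$ is not abelian.

Now we test the guess on torsion-free groups. Our main information is a theorem of Nies and Thomas.

**(NT)** Every finitely generated subgroup of a word automatic group is virtually abelian.

*Finitely generated groups.* Here the guess is true, by (NT) applied to $G$ itself.

*The torsion-free analogue of $E_p$.* Let us give $z$ infinite order. Then $x_0,x_1$ generate a group in which $[x_0,x_1]=z$ is central of infinite order. A subgroup of finite index contains $x_0^n$ and $x_1^n$ for some $n\ge1$, and $[x_0^n,x_1^n]=z^{n^2}\neq e$. So $\langle x_0,x_1\rangle$ is not virtually abelian, and by (NT) the big group is not word automatic. The integral Heisenberg group is excluded in the same way.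

*Could $G$ even be forced to be abelian?* No. Let $\mathcal K=\langle a,s: sas^{-1}=a^{-1}\rangle$ be the Klein bottle group. Its elements are uniquely $a^ms^k$, with
$$a^ms^k\cdot a^{m'}s^{k'}=a^{m+(-1)^km'}s^{k+k'}.$$
Represent $a^ms^k$ by the stacked strings of $m$ and $k$. The parity of $k$ is read off the first letter of its string, and both $z=x+y$ and $z=x-y$ are regular (the latter says $z+y=x$). So $\mathcal K$ is word automatic. It is torsion-free: in an element of finite order $k=0$, and then $m=0$. It is not abelian, but $\langle a,s^2\rangle\cong\mathbb Z^2$ has index $2$. The guess survives, with "virtually" needed.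

## An infinite sum of Klein bottle groups

The case left by (NT) is that of groups that are not finitely generated, so it is tempting to take a limit. A word automatic group is countable, so $G=\bigcup_nF_n$ with $F_1\le F_2\le\dots$ finitely generated. By (NT) each $F_n$ has an abelian subgroup $A_n$ of finite index $d_n$. If the $d_n$ are bounded, a compactness argument (Lemma 5 below, with $S_n=F_n$ and $N_n=A_n$) produces an abelian subgroup of finite index in $G$. The approach stops at exactly this point: nothing in (NT) bounds $d_n$.

This is not a matter of extracting more from (NT). Let $G=\bigoplus_{i\in\mathbb N}\mathcal K_i$ with each $\mathcal K_i$ a copy of $\mathcal K$. It is torsion-free. Every finitely generated subgroup lies in a finite sum $\mathcal K^n$, which is virtually $\mathbb Z^{2n}$, and so it is virtually abelian. But if $B\le G$ is abelian, then each projection $\pi_i(B)\leq\mathcal K_i$ is abelian, hence of index at least $2$. Therefore $\bigoplus_i\pi_i(B)\supseteq B$ has infinite index in $G$. So $G$ is torsion-free and satisfies the conclusion of (NT), yet it is not virtually abelian. The automata must be used a second time, to obtain *uniformity*.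

The uniformity comes from giving up the subgroups $F_n$ in favor of finite *sets*, namely the elements represented by strings of length at most $n$. In the presentation of $\mathbb Z$ above these are intervals, and doubling such an interval raises the length bound by one while doubling the cardinality. We shall see that in every word automatic group these sets have bounded doubling, with a constant independent of $n$. The theorem of Breuillard, Green and Tao converts bounded doubling into algebraic structure, again with constants independent of $n$.

## Statements and tools

The *rank* of an abelian group is the largest number of independent elements, where $g_1,\dots,g_r$ are independent if $\prod g_i^{k_i}=e$ with $k_i\in\mathbb Z$ forces all $k_i=0$. Thus $\mathbb Z^n$ has rank $n$, and $\mathbb Z[1/2]$ has rank $1$. A group is *locally finite* if its finite subsets generate finite subgroups. For instance, an infinite direct sum of copies of $\mathbb Z/p$ is locally finite.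

**Theorem A.** Every torsion-free word automatic group $G$ has an abelian subgroup of finite index, and this subgroup has finite rank.

**Theorem B.**

1. Let $G$ be torsion-free and word automatic. Then $G$ has a largest finite-index abelian subgroup $C$, i.e. one containing all other finite-index abelian subgroups. It is normal and of finite rank $r$, and $C_G(C)=C$, so $G/C$ embeds in $GL_r(\mathbb Q)$. Moreover $C=C_G(m_1,\dots,m_r)$ for suitable $m_1,\dots,m_r\in C$; in particular $C$ is a regular subset of any word automatic presentation of $G$.
2. A torsion-free group $G$ is word automatic if and only if it has a normal abelian subgroup $C$ of finite index and of finite rank such that the structure $(C;\cdot,\varphi_1,\dots,\varphi_k)$ is word automatic, where $\varphi_i(c)=t_ict_i^{-1}$ and $t_1,\dots,t_k$ is a transversal of $C$ in $G$.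
3. There is no uniform bound on the index in Theorem A: for each $n\ge1$ there is a torsion-free word automatic group all of whose abelian subgroups have index $\ge n$.

**Theorem C.** Every word automatic group $G$ has a normal subgroup $M$ of finite index such that the torsion elements of $M$ form a locally finite subgroup $T$ (normal in $G$), and $M/T$ is torsion-free abelian of finite rank. If all locally finite normal subgroups of $G$ are finite (for instance, if the orders of finite subgroups of $G$ are bounded), then $G$ has an abelian subgroup of finite index.

Besides (NT) we quote three results.

**Definition (approximate group).** A finite subset $A$ of a group is a *$K$-approximate group* if $e\in A=A^{-1}$ and $A^2\subseteq XA$ for some symmetric $X\subseteq A^3$ with $|X|\le K$.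

A finite subgroup is a $1$-approximate group. In $\mathbb Z$ the interval $A=[-m,m]$ is a $2$-approximate group for every $m$: take $X=\{-m,m\}$, since $A+A=[-2m,2m]=(-m+A)\cup(m+A)$. The bound $2$ does not depend on $m$.

**(BGT)** (Breuillard–Green–Tao, *The structure of approximate groups*, Publ. Math. IHÉS 116 (2012), Theorem 1.6.) For every $K$ there is $L=L(K)$ such that if $A$ is a $K$-approximate group in a group $G$, then there are a subgroup $N\le G$ and a finite normal subgroup $H$ of $N$ such that $A$ is covered by at most $L$ left cosets of $N$, and $N/H$ is nilpotent and finitely generated, of rank and class at most $L$.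

Here "rank" is the number of generators. For a finite subgroup $A$ one can take $N=H=A$. For the intervals in $\mathbb Z$ one can take $N=\mathbb Z$ and $H=0$.

**(Schur)** If $F/Z(F)$ is finite, then $F'=[F,F]$ is finite.

**(KN)** (Khoussainov–Nerode.) In a word automatic structure, every relation first-order definable with parameters is regular.

For example, for a fixed element $m$ of a word automatic group, the set $\{g: gm=mg\}$ is regular in every presentation.

## Balls of strings and their doubling

Let $G$ be any word automatic group. Identify it with its regular language $D\subseteq\Sigma^*$, and let $|x|$ be the length of the string $x$. Let $q$ be the number of states of an automaton for the graph of multiplication, and $t$ the number of states of a deterministic automaton for $D$. Put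
$$B_n=\{x\in G:|x|\le n\}.$$
Each $B_n$ is finite, and $\bigcup_nB_n=G$.

The first lemma says that multiplication lengthens strings only by an additive constant.

**Lemma 1.** $|xy|\le\max(|x|,|y|)+q$ and $|x^{-1}|\le\max(|x|,|e|)+q$.

*Proof.* Let $z=xy$ and suppose $|z|>\max(|x|,|y|)+q$. The stack of $(x,y,z)$ then ends with more than $q$ columns of the form $(\Diamond,\Diamond,\sigma)$ with $\sigma\in\Sigma$. An accepting run passes through more than $q+1$ states on this part, counting both ends, so it repeats one. Repeat the resulting loop $1,2,3,\dots$ times. Only columns $(\Diamond,\Diamond,\sigma)$ are inserted, so we obtain accepted stacks of triples $(x,y,z_1),(x,y,z_2),\dots$ with strings $z_i$ of strictly increasing lengths. Hence $xy=z_i$ for infinitely many distinct elements $z_i$, which is absurd.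

For the inverse, suppose $|x^{-1}|>\max(|x|,|e|)+q$. The stack of $(x,x^{-1},e)$ ends with more than $q$ columns $(\Diamond,\sigma,\Diamond)$. The same pumping gives infinitely many $y$ with $xy=e$, which is again absurd. $\square$

The second lemma says that raising the length bound by a constant multiplies the size of the ball by at most a constant. It uses only that $D$ is regular.

**Lemma 2.** For each $j\ge0$ there is a constant $\kappa_j$ with $|B_{n+j}|\le\kappa_j|B_n|$ for all $n\ge t$.

*Proof.* We define a map $f:B_{n+j}\to B_n$ with small fibers. If $|w|\le n$, let $f(w)=w$. If $|w|>n$, write $w=uv$ with $|u|=n-t$. Since $uv\in D$, an accepting state is reachable from the state reached after $u$, and a shortest path to one has length less than $t$. So there is $v'$ with $|v'|<t$ and $uv'\in D$. Put $f(w)=uv'$, a string of length less than $n$.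

Suppose $f(w)=y$. Either $w=y$, or $|w|>n$. In the second case $u$ is the prefix of $y$ of length $n-t$, hence determined by $y$, and $|v|\le (n+j)-(n-t)=t+j$. So each fiber has at most $\kappa_j=1+\sum_{i\le t+j}|\Sigma|^i$ elements. $\square$

We combine the two lemmas to obtain approximate groups with one constant for all $n$. The passage from small growth to a covering is done by choosing a maximal family of disjoint translates.

**Lemma 3.** There are $K$ and $n_0$, and for each $n\ge n_0$ a $K$-approximate group $S_n\subseteq G$, such that each $g\in G$ lies in $S_n$ for all sufficiently large $n$.

*Proof.* Let $n_0=\max(|e|,t)$. For $n\ge n_0$ put $A=B_n\cup B_n^{-1}$ and $S_n=A^2$. Since $|e|\le n$, we have $e\in A=A^{-1}$.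

**Step 1: bound $|A^5|$ by a constant times $|A|$.** Lemma 1 gives $|x^{-1}|\le n+q$ for $x\in B_n$, so $A\subseteq B_{n+q}$. If $m\ge|e|$, a product of at most $2^k$ elements of $B_m$ lies in $B_{m+kq}$: fill it up with factors $e\in B_m$ to exactly $2^k$ factors, split it into two halves, and use Lemma 1 and induction on $k$. With $m=n+q$ and $k=3$, and since $e\in A$,
$$A^5\subseteq A^8\subseteq B_{n+q+3q}=B_{n+4q}.$$
Put $\kappa=\kappa_{4q}$. As $n\ge t$, Lemma 2 gives $|A^5|\le\kappa|B_n|\le\kappa|A|$.

**Step 2: cover $S_n^2$ by boundedly many translates of $S_n$.** Let $X\subseteq A^4$ be maximal such that the sets $xA$, $x\in X$, are pairwise disjoint. They all lie in $A^5$, so $|X||A|\le|A^5|\le\kappa|A|$ and $|X|\le\kappa$. If $y\in A^4$, then by maximality $yA$ meets some $xA$ with $x\in X$, so $y\in xAA^{-1}=xA^2$. Thus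
$$S_n^2=A^4\subseteq XA^2=XS_n.$$

**Step 3: make $X$ symmetric and conclude.** Replace $X$ by $X\cup X^{-1}$. It has at most $2\kappa$ elements and lies in $A^4\subseteq A^6=S_n^3$. Clearly $S_n$ is finite and $e\in S_n=S_n^{-1}$. So $S_n$ is a $K$-approximate group with $K=2\kappa$, and $\kappa$ does not depend on $n$. Finally, $g\in B_n\subseteq S_n$ as soon as $n\ge\max(n_0,|g|)$. $\square$

## Torsion-free nilpotent groups that are virtually abelian

(BGT) produces nilpotent groups and (NT) makes them virtually abelian, but with an uncontrolled index. The next lemma removes the index altogether. Lack of torsion is essential here: a finite nonabelian $p$-group is finitely generated, nilpotent and virtually abelian.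

**Lemma 4.** A finitely generated torsion-free nilpotent group $F$ that is virtually abelian is abelian.

*Proof.* Let $B$ be a normal abelian subgroup of finite index in $F$ (the normal core of any abelian subgroup of finite index). As a subgroup of finite index in a finitely generated group, $B$ is finitely generated. It is torsion-free, so it is free abelian of finite rank.

**Step 1: show that $B$ is central.** Let $x\in F$ and let $\varphi(b)=x^{-1}bx$ on $B$. Then $[b,x]=b^{-1}\varphi(b)$, which in additive notation is $(\varphi-1)(b)$. If $F$ has class at most $c$, then $[b,x,\dots,x]=1$ with $c$ entries $x$. So $(\varphi-1)^c=0$ on $B$, and $\varphi$ acts on $B\otimes\mathbb Q$ as a unipotent map $u=1+\nu$ with $\nu$ nilpotent. Some power $x^m$ with $m\ge1$ lies in $B$ and hence acts trivially on $B$, so $u^m=1$. Now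
$$0=u^m-1=\nu\Bigl(m+\binom m2\nu+\dots+\nu^{m-1}\Bigr).$$
The factor in brackets is $m$ plus a nilpotent map, hence invertible over $\mathbb Q$. So $\nu=0$, and $x$ centralizes $B$. As $x$ was arbitrary, $B\le Z(F)$.

**Step 2: pass from a center of finite index to commutativity.** By Step 1, $F/Z(F)$ is finite. By (Schur), $F'$ is finite. Since $F$ is torsion-free, $F'=1$. $\square$

As a further test of the guess: by (NT) and Lemma 4, any two elements of a torsion-free *nilpotent* word automatic group commute, so such a group is abelian. The Klein bottle group shows that nilpotency is needed for this.

## Limits of subgroups along an ultrafilter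

For each $n$ we shall obtain a subgroup $N_n$ such that $S_n$ meets only few cosets of $N_n$. These subgroups are chosen separately for each $n$ and need not be nested. For $G=\mathbb Z$ nothing prevents $N_n=2\mathbb Z$ for even $n$ and $N_n=3\mathbb Z$ for odd $n$: at most three cosets are needed each time. The set of elements lying in $N_n$ for all large $n$ is then $6\mathbb Z$, whose index exceeds the bound $3$. We need a limit that makes a decision between even and odd.

Recall that an *ultrafilter* $\mathcal U$ on a set $I$ is a family of subsets of $I$ that is closed under supersets and finite intersections, does not contain $\emptyset$, and contains $J$ or $I\setminus J$ for each $J\subseteq I$. If a set in $\mathcal U$ is divided into finitely many pieces, exactly one piece is in $\mathcal U$. If $I$ is infinite, there is a nonprincipal ultrafilter, and it contains all cofinite subsets of $I$. We say that a property holds for *almost all* $n$ if the set of $n$ for which it holds is in $\mathcal U$. In the example, if the even numbers form a set in $\mathcal U$, the elements lying in $N_n$ for almost all $n$ form $2\mathbb Z$. Otherwise they form $3\mathbb Z$.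

**Lemma 5.** Let $G$ be a group and $L$ a positive integer. For each $n\ge n_0$ let $S_n\subseteq G$ be a subset and $N_n\le G$ a subgroup such that $S_n$ is covered by at most $L$ left cosets of $N_n$, and suppose each $g\in G$ lies in $S_n$ for all sufficiently large $n$. Let $\mathcal U$ be a nonprincipal ultrafilter on $\{n:n\ge n_0\}$ and
$$M=\{g\in G:\ g\in N_n\text{ for almost all }n\}.$$
Then $M$ is a subgroup of $G$ with $|G:M|\le L$, and each finite subset of $M$ is contained in $N_n$ for almost all $n$.

*Proof.* The last claim holds because $\mathcal U$ is closed under finite intersections. It shows that $M$ is a subgroup: if $g,h\in M$, then for almost all $n$ both lie in $N_n$, hence so does $gh^{-1}$. Also $e\in M$.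

To bound the index, we color $G$ with $L$ colors so that elements of the same color lie in the same left coset of $M$. Write $S_n\subseteq\bigcup_{i=1}^Lx_{n,i}N_n$, repeating cosets if there are fewer than $L$. Let $g\in G$. For all large $n$ we have $g\in S_n$, so there is a least $i\le L$ with $g\in x_{n,i}N_n$. This divides a cofinite set of indices $n$ into $L$ pieces according to $i$. Exactly one piece is in $\mathcal U$, and we let $c(g)$ be its label. Then $g\in x_{n,c(g)}N_n$ for almost all $n$. If $c(g)=c(h)=i$, then for almost all $n$ both $g$ and $h$ lie in $x_{n,i}N_n$, so $g^{-1}h\in N_n$. Hence $g^{-1}h\in M$, that is, $gM=hM$. So $M$ has at most $L$ left cosets. $\square$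

If $G$ is countable, as all our groups are, a diagonal argument can replace the ultrafilter. For each $g$ the truth value of "$g\in N_n$" and the least label $i$ take finitely many values for large $n$. So there is a subsequence along which both are eventually constant for every $g$, and "almost all $n$" may be read as "all large $n$ in the subsequence".

## Proof of Theorem A

Let $G$ be torsion-free and word automatic, with $K$, $n_0$, $S_n$ from Lemma 3, and let $L=L(K)$ be the constant from (BGT), which we take to be a positive integer. All $S_n$ share the same $K$, hence the same $L$.

**Step 1: find abelian groups $N_n$ of bounded rank.** For each $n\ge n_0$, (BGT) gives $N_n\le G$ and a finite normal subgroup $H_n$ of $N_n$ such that $S_n$ is covered by at most $L$ left cosets of $N_n$. Since $G$ is torsion-free, $H_n=1$. So $N_n$ itself is nilpotent and generated by at most $L$ elements, and it is torsion-free. By (NT) it is virtually abelian, and by Lemma 4 it is abelian. Thus $N_n\cong\mathbb Z^{s}$ with $s\le L$, where $s$ may depend on $n$.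

The difficulty from the sum of Klein bottle groups is no longer present. (NT) gives no bound on an index, and Lemma 4 needs none. The only index-like quantity left is the number of cosets, which is at most $L$.

**Step 2: pass to the limit.** Lemma 5 applies to the $S_n$ and $N_n$, by the last clause of Lemma 3. It gives a subgroup $M$ with $|G:M|\le L$ such that each finite subset of $M$ lies in some $N_n$.

**Step 3: read off the properties of $M$.** If $g,h\in M$, then $g,h\in N_n$ for some $n$, and $N_n$ is abelian. So $M$ is abelian. Any $L+1$ elements of $M$ lie in a common $N_n\cong\mathbb Z^s$ with $s\le L$, so they are dependent. So $M$ has rank at most $L$. This proves Theorem A. $\blacksquare$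

As a check on the role of rank, $\bigoplus_{\mathbb N}\mathbb Z$ is abelian but not word automatic. A subgroup of finite index contains a nonzero multiple of each basis vector, so it has infinite rank, contrary to Theorem A.

## The largest abelian subgroup of finite index

We prove Theorem B. One principle is used repeatedly: in a torsion-free abelian group, $a^k=b^k$ with $k\ge1$ implies $a=b$, since $(ab^{-1})^k=e$.

### Part 1: a centralizer of finitely many elements

Let $G$ be torsion-free and word automatic. Take the subgroup from Theorem A and let $M$ be its normal core, the intersection of its finitely many conjugates. Then $M$ is abelian, normal, of finite index and of finite rank $r$. Let $m_1,\dots,m_r$ be a maximal independent set in $M$, and put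
$$C=C_G(m_1,\dots,m_r).$$

**Step 1: show $C=C_G(M)$, so that finitely many elements suffice.** Clearly $C_G(M)\le C$. Let $g\in C$ and $m\in M$. By maximality of the independent set, $m^k\in\langle m_1,\dots,m_r\rangle$ for some $k\ge1$, so $g$ commutes with $m^k$ and $(g^{-1}mg)^k=m^k$. Both $g^{-1}mg$ and $m$ lie in the torsion-free abelian group $M$, so $g^{-1}mg=m$. Thus $C\le C_G(M)$.

**Step 2: show that $C$ is normal, abelian, of finite index and of rank $r$.** As the centralizer of a normal subgroup, $C$ is normal. Since $M$ is abelian, $M\le C$, so $C$ has finite index in $G$. The subgroup $M$ is central in $C$ and of finite index in it, so $C/Z(C)$ is finite. By (Schur) $C'$ is finite, hence trivial, and $C$ is abelian. Each element of $C$ has a positive power in $M$, so $C$ has the same rank $r$ as $M$. Also $m_1,\dots,m_r\in M\le C$.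

**Step 3: show $C_G(C)=C$ and embed $G/C$ in $GL_r(\mathbb Q)$.** An element centralizing $C\supseteq M$ lies in $C_G(M)=C$. Conversely $C$ centralizes itself. So $G/C$ acts faithfully on $C$ by conjugation. As $C$ is torsion-free, it embeds in $C\otimes\mathbb Q\cong\mathbb Q^r$, so the induced linear action is faithful as well.

**Step 4: show that $C$ contains every abelian subgroup $B$ of finite index.** Let $b\in B$ and $c\in C$. Since $B$ has finite index, $c^k\in B$ for some $k\ge1$, and $b$ commutes with $c^k$. So $(b^{-1}cb)^k=c^k$ in the torsion-free abelian group $C$, whence $b^{-1}cb=c$. Thus $b\in C_G(C)=C$.

**Step 5: show that $C$ is regular.** The formula $gm_1=m_1g\wedge\dots\wedge gm_r=m_rg$ defines $C$ with parameters. By (KN), $C$ is regular in any word automatic presentation of $G$. $\square$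

### Part 2: reducing $G$ to an abelian group with finitely many automorphisms

**Step 1: from $G$ to $C$.** Let $G$ be torsion-free and word automatic, take $C$ from Part 1, and let $t_1,\dots,t_k$ be a transversal. The set $C$ is regular. The graph of multiplication restricted to $C$, and the graphs $\{(c,d)\in C^2: dt_i=t_ic\}$ of the $\varphi_i$, are definable with parameters, so they are regular by (KN). Hence $(C;\cdot,\varphi_1,\dots,\varphi_k)$ is word automatic, with the same strings.

**Step 2: from $C$ to $G$.** Let $C$ be as in statement 2. Write $G=\bigsqcup_iCt_i$ and $t_it_j=f_{ij}t_{h(i,j)}$ with $f_{ij}\in C$. Since $t_id=\varphi_i(d)t_i$ for $d\in C$,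
$$(ct_i)(dt_j)=\bigl(c\,\varphi_i(d)\,f_{ij}\bigr)\,t_{h(i,j)}.\tag{1}$$
Represent $ct_i$ by the string $i\,w_c$, where $w_c$ represents $c$ and $1,\dots,k$ are new letters. These strings form a regular language. For each $i,j$ the relation
$$R_{ij}=\{(c,d,a)\in C^3:\ a=c\,\varphi_i(d)\,f_{ij}\}$$
is definable in $(C;\cdot,\varphi_1,\dots,\varphi_k)$ with the parameter $f_{ij}$, hence regular by (KN). By (1), the stacks for the multiplication of $G$ are those that start with a column $(i,j,h(i,j))$ followed by a stack of $R_{ij}$. This is a finite union of regular languages. So $G$ is word automatic. This direction does not use that $G$ is torsion-free. $\square$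

### Part 3: cyclic permutations of coordinates

We need torsion-free groups whose largest abelian subgroup of finite index has large index. Let $G=\mathbb Z^n\rtimes\langle s\rangle$, where $s$ has infinite order and acts on $\mathbb Z^n$ by a cyclic permutation $\sigma$ of the $n$ coordinates. If $vs^i$ with $v\in\mathbb Z^n$ has finite order, then $i=0$ and hence $v=0$. So $G$ is torsion-free.

**Step 1: show that $G$ is word automatic.** The element $s^n$ acts trivially, so $C=\mathbb Z^n\times\langle s^n\rangle\cong\mathbb Z^{n+1}$ is abelian. It is the preimage of $n\mathbb Z$ under $G\to\mathbb Z$, $vs^i\mapsto i$, so it is normal of index $n$ with transversal $1,s,\dots,s^{n-1}$. Conjugation by $s^i$ permutes the first $n$ coordinates by $\sigma^i$ and fixes the last. Represent an element of $\mathbb Z^{n+1}$ by stacking the strings of its coordinates. For addition, run $n+1$ copies of the automaton for $(\mathbb Z,+)$ in parallel, each ignoring the columns after its own three strings have ended. The graph of a coordinate permutation is checked column by column. So $C$ with these maps is word automatic, and so is $G$ by Part 2.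

**Step 2: show that every abelian subgroup $B$ has index at least $n$.** If $B$ has infinite index there is nothing to prove. Let $B$ have finite index and let $vs^i\in B$ with $v\in\mathbb Z^n$. For $w\in B\cap\mathbb Z^n$, commutation of $vs^i$ with $w$ means $\sigma^i(w)=w$. The subgroup $B\cap\mathbb Z^n$ has finite index in $\mathbb Z^n$, so it contains a nonzero multiple of every vector, and $\sigma^i$ is the identity on all of $\mathbb Z^n$. Hence $n\mid i$ and $vs^i\in C$. So $B\le C$ and $|G:B|\ge|G:C|=n$. $\blacksquare$

## Groups with torsion

We prove Theorem C. The plan is the proof of Theorem A with one change: $H_n$ no longer vanishes, and it is absorbed into a finite group $T_n$. Let $G$ be any word automatic group, with $K,n_0,S_n$ from Lemma 3 and $L=L(K)$ as before. (BGT) gives $N_n\le G$ and finite $H_n\trianglelefteq N_n$, with $S_n$ covered by at most $L$ left cosets of $N_n$ and $N_n/H_n$ nilpotent and generated by at most $L$ elements.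

**Step 1: show that $N_n$ is finite-by-$\mathbb Z^s$ with $s\le L$.** In a finitely generated nilpotent group the torsion elements form a finite subgroup. Let $T_n$ be the preimage in $N_n$ of the torsion subgroup of $N_n/H_n$. As $H_n$ is finite, $T_n$ is a finite normal subgroup of $N_n$, and $N_n/T_n$ is a finitely generated torsion-free nilpotent group. Since $H_n$ is finite and $N_n/H_n$ is finitely generated, $N_n$ is finitely generated, so it is virtually abelian by (NT). Its quotient $N_n/T_n$ is then virtually abelian too, hence abelian by Lemma 4. It is generated by at most $L$ elements, so $N_n/T_n\cong\mathbb Z^s$ with $s\le L$. In particular $T_n$ is exactly the set of torsion elements of $N_n$: its elements have finite order because it is finite, and an element outside it has infinite order already in $\mathbb Z^s$.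

**Step 2: pass to the limit.** Lemma 5 gives a subgroup $M_1$ with $|G:M_1|\le L$ such that each finite subset of $M_1$ lies in $N_n$ for almost all $n$. Let $T^*$ be the set of torsion elements of $M_1$. If $g\in M_1\cap N_n$, then
$$g\in T^*\iff g\in T_n.\tag{2}$$

**Step 3: transfer the structure of $N_n$ to $M_1$.** We use (2) for finitely many elements at a time.

* $T^*$ is a subgroup: if $g,h\in T^*$, choose $n$ with $g,h\in N_n$. Then $g,h\in T_n$, so $gh^{-1}\in T_n$ is torsion. It is normal in $M_1$, since conjugation preserves orders.
* $T^*$ is locally finite: a finite subset of $T^*$ lies in some $N_n$, hence in the finite group $T_n$.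
* $M_1/T^*$ is abelian: for $g,h\in M_1$ choose $n$ with $g,h\in N_n$. As $N_n/T_n$ is abelian, $[g,h]\in T_n$, so $[g,h]\in T^*$.
* $M_1/T^*$ is torsion-free: if $g^k\in T^*$ with $k\ge1$, then $g$ has finite order, so $g\in T^*$.
* $M_1/T^*$ has rank at most $L$: given $g_1,\dots,g_{L+1}\in M_1$, choose $n$ with all $g_i\in N_n$. Since $N_n/T_n\cong\mathbb Z^s$ with $s\le L$, there are integers $k_i$, not all $0$, with $\prod g_i^{k_i}\in T_n$. This element lies in $M_1$ and is torsion, so it lies in $T^*$.

**Step 4: make everything normal in $G$.** Let $M$ be the normal core of $M_1$ in $G$. It is normal of finite index. Its torsion elements form the subgroup $T=T^*\cap M$, which is locally finite. It is characteristic in $M$, hence normal in $G$. The quotient $M/T$ embeds in $M_1/T^*$, so it is torsion-free abelian of finite rank. This proves the first part of Theorem C.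

Now suppose that all locally finite normal subgroups of $G$ are finite. This holds if the finite subgroups of $G$ have bounded order. Indeed, let $Q$ be a locally finite subgroup and $F\le Q$ a finite subgroup of maximal order. For $x\in Q$ the group $\langle F,x\rangle$ is finite, hence equals $F$. So $Q=F$ is finite.

**Step 5: make the torsion central.** By assumption $T$ is finite. Let $C_1=C_M(T)$. It is the kernel of the action of $M$ on $T$ by conjugation, and the automorphism group of $T$ is finite, so $C_1$ has finite index in $M$. Let $T_1=T\cap C_1$. It is central in $C_1$, because $C_1$ centralizes $T$. Choose $m\ge1$ with $x^m=1$ for all $x\in T_1$. The group $A=C_1/T_1$ embeds in $M/T$, so it is torsion-free abelian of some finite rank $s$.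

**Step 6: show that $C_1/Z(C_1)$ is a quotient of $A/mA$.** Let $x,y\in C_1$. As $A$ is abelian, $[x,y]\in T_1$ is central in $C_1$. Hence
$$[x^m,y]=[x,y]^m=1.$$
So $x^m\in Z(C_1)$ for all $x\in C_1$. Also $T_1\le Z(C_1)$. Thus $C_1/Z(C_1)$ is a quotient of $A=C_1/T_1$ in which all $m$-th powers are trivial, that is, a quotient of $A/mA$ in additive notation.

**Step 7: show $|A/mA|\le m^s$.** The group $A$ need not be finitely generated, so this requires an argument. Suppose there were $m^s+1$ elements of $A$ distinct modulo $mA$. They lie in a finitely generated subgroup $F\le A$, and $F\cong\mathbb Z^{s'}$ with $s'\le s$. Since $mF\subseteq mA$, they are distinct modulo $mF$. But $|F/mF|=m^{s'}\le m^s$, a contradiction.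

So $Z(C_1)$ is an abelian subgroup of finite index in $C_1$. As $C_1$ has finite index in $M$ and $M$ has finite index in $G$, it has finite index in $G$. This proves Theorem C. $\blacksquare$

The hypothesis in the last sentence of Theorem C cannot be omitted. The groups $E_p$ and $H_p$ are word automatic and have no abelian subgroup of finite index, by the computation with three generators in the first section. In terms of the proof, take $G=E_p$ or $G=H_p$. All elements are torsion, so $T=M$ is an infinite group, and Step 5 is not available.
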